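# Isogeny orbits of finite rank groups in a family of abelian varieties over a curve

## 1. Families of torsion cosets: a first guess, and four tests of it

Let $K$ be a field of characteristic zero with a fixed algebraic closure $\bar K$. All varieties are defined over $\bar K$ unless stated otherwise and are identified with their sets of closed points. Subvarieties are closed, and "irreducible" means geometrically irreducible. Let $\mathcal S$ be an irreducible smooth curve and $\pi:\mathcal A\to\mathcal S$ an abelian scheme of relative dimension $g$, both defined over $K$. For a point $s$ of $\mathcal S$, closed or not, $\mathcal V_s$ is the fiber of $\mathcal V\subset\mathcal A$ over $s$.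

Fix an abelian variety $A_0$ of dimension $g$ and $\mathbb Z$-linearly independent points $\gamma_1,\dots,\gamma_r\in A_0$ ($r=0$ is allowed), and let
$$\Gamma=\{\gamma\in A_0:\ \exists N\in\mathbb N=\{1,2,\dots\},\ N\gamma\in\mathbb Z\gamma_1+\dots+\mathbb Z\gamma_r\}.$$
For $r=0$ this is the torsion group $A_{0,\mathrm{tors}}$, and in general $\Gamma\supseteq A_{0,\mathrm{tors}}$. Carry $\Gamma$ by all isogenies to all fibers:
$$\mathcal A_\Gamma=\{p\in\mathcal A_s:\ s\in\mathcal S,\ \exists\ \phi:A_0\to\mathcal A_s\ \text{an isogeny with}\ p\in\phi(\Gamma)\}.$$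
This is the *isogeny orbit* of $\Gamma$ in the family. Which irreducible subvarieties $\mathcal V\subset\mathcal A$ contain a Zariski dense set of points of $\mathcal A_\Gamma$?

Call a translate of an abelian subvariety a *coset*, and a *torsion coset* if the translating point can be chosen torsion. The Mordell–Lang theorem, and the fact that torsion points spread out in families, suggest an answer.

**First guess.** If $\mathcal A_\Gamma\cap\mathcal V$ is dense in $\mathcal V$, then either $\mathcal V$ is a coset in one fiber, through a point of $\mathcal A_\Gamma$, or $\mathcal V$ dominates $\mathcal S$ and, over the generic point, is a finite union of torsion cosets.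

Let $\mathcal E\to\mathbb P^1\setminus\{0,1,\infty\}$ be the Legendre family $y^2=x(x-1)(x-\lambda)$ and $E_0$ an elliptic curve. Infinitely many $\mathcal E_\lambda$ are isogenous to $E_0$. To see this, note that $E_0$ is defined over a finitely generated field; embed an algebraic closure of it in $\mathbb C$ and write $E_0=\mathbb C/(\mathbb Z+\mathbb Z\tau_0)$. The curves $\mathbb C/(\mathbb Z+\mathbb Zn\tau_0)$, $n\ge1$, are quotients of $E_0$ by finite groups, so they are defined over that algebraic closure. Their $j$-invariants tend to $\infty$ with $n$, so infinitely many values occur, and every $j$-invariant occurs in the Legendre family.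

**Test 1: one fiber.** Let $\mathcal V\subset\mathcal A_s$. The isogeny $\phi$ may vary from point to point, but if $p=\phi(\gamma)$ and $N\gamma=\sum n_i\gamma_i$, then $Np=\sum_i n_i\phi(\gamma_i)$ lies in the group generated by all $\psi(\gamma_i)$, $\psi\in\mathrm{Hom}(A_0,\mathcal A_s)$. That group is finitely generated because $\mathrm{Hom}(A_0,\mathcal A_s)$ is. So $\mathcal A_\Gamma\cap\mathcal A_s$ lies in a group of finite rank, and Mordell–Lang shows that $\mathcal V$ is a coset. The guess passes.

**Test 2: a torsion section.** Let $\mathcal A=\mathcal E$, $A_0=E_0$ and let $\mathcal V$ be the section $(0,0)$ of order two. An isogeny $\phi$ maps $A_{0,\mathrm{tors}}\subseteq\Gamma$ onto the torsion of the target, so every point of $\mathcal V$ over a $\lambda$ with $\mathcal E_\lambda$ isogenous to $E_0$ lies in $\mathcal A_\Gamma$. There are infinitely many, so they are dense in $\mathcal V$. The guess passes.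

**Test 3: a constant factor.** Let $E$ be an elliptic curve, $u\in E$ a point of infinite order, $\mathcal A=E\times\mathcal E$, $A_0=E\times E_0$, $\gamma_1=(u,0)$, and let $\mathcal V=\{u\}\times(\text{zero section})$. If $\psi:E_0\to\mathcal E_\lambda$ is an isogeny, then $\mathrm{id}\times\psi$ is an isogeny which sends $\gamma_1$ to $(u,0_\lambda)\in\mathcal V$. So $\mathcal A_\Gamma\cap\mathcal V$ is dense. But the generic fiber of $\mathcal V$ is the point $(u,0)$, which is not torsion. The guess fails, and we see what is missing: constant points coming from a constant part of the family.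

**Test 4: a constant family.** Let $A_0=E$ be an elliptic curve, $\mathcal S=E$, $\mathcal A=E\times\mathcal S$ with $\pi$ the second projection, and let $\mathcal V$ be the diagonal. For every torsion point $s$ the point $(s,s)$ is a torsion point of the fiber $E$, so it lies in $\mathcal A_\Gamma$ (take $\phi=\mathrm{id}$). These points are dense in $\mathcal V$. But $\mathcal V$ is not in a fiber, and its generic fiber is the generic point of $E$, which is neither torsion nor constant nor a sum of two such points. Here even the guess enlarged by constant points fails. Families of this type must be excluded.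

The main result is that nothing else goes wrong.

## 2. Traces, the enlarged orbit, and the two theorems

Let $\xi$ be the generic point of $\mathcal S$ and $F=\overline{K(\mathcal S)}$ an algebraic closure of $\bar K(\mathcal S)$. We regard $\mathcal A_\xi$ as an abelian variety over $F$.

**Definition (trace).** The $F/\bar K$-trace of $\mathcal A_\xi$ (Lang, Abelian Varieties, Ch. VIII, §3) is an abelian variety $T=\mathcal A_\xi^{\overline{K(\mathcal S)}/\bar K}$ over $\bar K$ with a homomorphism $\mathrm{Tr}:T_F\to\mathcal A_\xi$ such that for every abelian variety $B$ over $\bar K$ each homomorphism $B_F\to\mathcal A_\xi$ is $\mathrm{Tr}\circ h$ for a unique homomorphism $h:B\to T$ over $\bar K$. The kernel of $\mathrm{Tr}$ is finite. We call $\mathcal A$ *isotrivial* if $\mathrm{Tr}(T)=\mathcal A_\xi$.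

*Example.* For $\mathcal A=E\times\mathcal E$ as in Test 3, the trace is $E$ with $\mathrm{Tr}(e)=(e,0)$. Let $B_F\to E_F\times\mathcal E_\xi$ be a homomorphism. Its first component is a homomorphism $B\to E$ over $\bar K$. If its second component were nonzero, it would be surjective, so $\mathcal E_\xi$ would be a quotient of $B_F$. The kernel is a finite union of torsion translates of an abelian subvariety, hence is defined over $\bar K$; so $\mathcal E_\xi$ would be constant, contradicting that its $j$-invariant is a non-constant function of $\lambda$. In Test 4 the trace is $E$ with $\mathrm{Tr}=\mathrm{id}$, and the family is isotrivial.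

**Definition (enlarged orbit).** For an abelian variety $A$ over $\bar K$, of any dimension, put
$$\Gamma_A=\Big\{p\in A:\ \exists N\ge1,\ \psi_1,\dots,\psi_r\in\mathrm{Hom}(A_0,A)\ \text{with}\ Np=\sum_{i=1}^r\psi_i(\gamma_i)\Big\}.$$
Let $\Sigma$ be the set of $s\in\mathcal S$ with $\mathcal A_s$ isogenous to $A_0$, and $\mathcal A_\Gamma^+=\bigcup_{s\in\Sigma}\Gamma_{\mathcal A_s}$.

We use four properties. The set $\Gamma_A$ is a group: if $Np=\sum\psi_i(\gamma_i)$ and $N'p'=\sum\psi_i'(\gamma_i)$, then $NN'(p+p')=\sum(N'\psi_i+N\psi_i')(\gamma_i)$, and likewise for differences. It has finite rank, because $\mathrm{Hom}(A_0,A)$ is finitely generated; it contains $A_{\mathrm{tors}}$, and it is closed under division. A homomorphism $A\to A'$ maps $\Gamma_A$ into $\Gamma_{A'}$. Finally $\phi(\Gamma)\subseteq\Gamma_A$ for every isogeny $\phi:A_0\to A$, so $\mathcal A_\Gamma\subseteq\mathcal A_\Gamma^+$. The advantage of $\Gamma_A$ over $\phi(\Gamma)$ is that it survives passage to quotients, which we need.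

*Example.* The enlargement can be strict. Let $E,E'$ be non-isogenous elliptic curves, $u\in E$ and $u'\in E'$ non-torsion, $A_0=E\times E'$, $\gamma_1=(u,u')$. Let $\iota:A_0\to\mathcal A_s$ be an isogeny of degree $d$, with $\hat\iota\iota=[d]$. Then $\iota(u,0)\in\Gamma_{\mathcal A_s}$, since $(u,0)$ is the image of $\gamma_1$ under $(x,x')\mapsto(x,0)$. Suppose $\iota(u,0)=\phi(\gamma)$ with an isogeny $\phi$ and $N\gamma=n(u,u')$. The isogeny $\hat\iota\phi$ of $E\times E'$ has the form $(a,b)$ with nonzero $a\in\mathrm{End}(E)$, $b\in\mathrm{End}(E')$. Applying $N\hat\iota$ gives $Nd(u,0)=n(au,bu')$. As $bu'$ is not torsion, $n=0$, so $Ndu=0$, a contradiction.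

**Theorem 1.** Suppose that $\mathcal A\to\mathcal S$ is not isotrivial. Let $\mathcal V\subset\mathcal A$ be an irreducible subvariety. If $\mathcal A_\Gamma\cap\mathcal V$ is Zariski dense in $\mathcal V$, then one of the following two conditions is satisfied:

(i) The variety $\mathcal V$ is a translate of an abelian subvariety of $\mathcal A_s$ by a point of $\mathcal A_\Gamma\cap\mathcal A_s$ for some $s\in\mathcal S$.

(ii) We have $\pi(\mathcal V)=\mathcal S$, and over $\overline{K(\mathcal S)}$ every irreducible component of $\mathcal V_\xi$ is a translate of an abelian subvariety of $\mathcal A_\xi$ by a point in $(\mathcal A_\xi)_{\mathrm{tors}}+\mathrm{Tr}(T(\bar K))$.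

**Theorem 2.** Let $\mathcal A\to\mathcal S$ be non-isotrivial and $\mathcal V\subset\mathcal A$ irreducible.

(a) $\mathcal A_\Gamma^+\cap\mathcal V$ is dense in $\mathcal V$ if and only if one of the following holds:

(i⁺) $\mathcal V$ is a translate of an abelian subvariety of some $\mathcal A_s$, $s\in\Sigma$, by a point of $\Gamma_{\mathcal A_s}$;

(ii⁺) $\Sigma$ is infinite, $\pi(\mathcal V)=\mathcal S$, and every component of $\mathcal V_\xi$ over $\overline{K(\mathcal S)}$ is a translate of an abelian subvariety by a point of $(\mathcal A_\xi)_{\mathrm{tors}}+\mathrm{Tr}(\Gamma_T)$.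

(b) $\mathcal A_\Gamma\cap\mathcal V$ is dense in $\mathcal V$ if and only if (i) holds, or (ii) holds and $\pi(\mathcal A_\Gamma\cap\mathcal V)$ is infinite.

(c) If $\mathrm{End}(A_0)\Gamma\subseteq\Gamma$, then $\mathcal A_\Gamma^+=\mathcal A_\Gamma$.

The statement of Theorem 1 is the modified André–Pink–Zannier problem over a curve from Gabriel Andreas Dill, "Unlikely intersections between isogeny orbits and curves", arXiv:1801.05701 (2018). By Test 4, non-isotriviality cannot be dropped.

## 3. The quoted theorems

The proof quotes the following published results.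

* **[ML]** (Faltings 1994, with Hindry 1988; McQuillan 1995) Over an algebraically closed field of characteristic 0, an irreducible closed subvariety of an abelian variety containing a Zariski dense set of points of a finite rank subgroup is a coset.
* **[Se]** (Serre, Œuvres IV, nos. 136 and 138) For an abelian variety $A$ over a number field $k$ there is $c_0\ge1$ such that for all $N\ge1$ and all $a$ prime to $N$ some $\sigma\in\mathrm{Gal}(\bar k/k)$ acts on $A[N]$ as $a^{c_0}$.
* **[Fa]** (Faltings, Zarhin) If $A$ is an abelian variety over a finitely generated field $k\supset\mathbb Q$, then $\mathrm{End}_k(A)\otimes\mathbb Z_\ell=\mathrm{End}_{\mathrm{Gal}(\bar k/k)}(T_\ell A)$.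
* **[GR]** (Gaudron–Rémond, *Polarisations et isogénies*, Duke 163 (2014)) If $A,B$ are $g$-dimensional abelian varieties isogenous over a number field $k$, there is a $k$-isogeny $A\to B$ of degree at most $c_g\big([k:\mathbb Q]\max(1,h_F(A),\log[k:\mathbb Q])^2\big)^{\kappa_g}$, where $h_F$ is the stable Faltings height.
* **[PS]** (Peterzil–Starchenko, Duke 162 (2013); in this form also Gao 2017, §4) The uniformization of the universal family of abelian varieties (Section 8), restricted to a finite union of translates of Siegel's fundamental domain times a bounded box, is definable in the o-minimal structure $\mathbb R_{\mathrm{an},\exp}$.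
* **[HP]** (Habegger–Pila, Ann. Sci. ENS 49 (2016), Cor. 7.2) Let $\mathcal Z\subset\mathbb R^l\times\mathbb R^m\times\mathbb R^n$ be definable in an o-minimal structure and $\varepsilon>0$. There is $c$ such that for all $y\in\mathbb R^l$, all $h\ge1$ and every $\Xi\subset\{(w,u)\in\mathcal Z_y:w\in\mathbb Q^m,\ H(w)\le h\}$ with $\#\pi_2(\Xi)>ch^\varepsilon$ there is a continuous definable $\theta:[0,1]\to\mathcal Z_y$ with $\pi_1\circ\theta$ semialgebraic and real analytic on $(0,1)$, $\pi_2\circ\theta$ non-constant, and $\pi_2(\theta(0))\in\pi_2(\Xi)$. Here $\pi_1(w,u)=w$ and $\pi_2(w,u)=u$. Note that $c$ does not depend on $y$.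
* **[Ga]** (Gao, J. reine angew. Math. 732 (2017), Thm. 1.2, mixed Ax–Lindemann) For a connected mixed Shimura variety $\mathrm{unif}:X^+\to M$ and a closed irreducible $\mathcal W\subset M$, every maximal irreducible algebraic subset $\tilde Z$ of $X^+$ contained in $\mathrm{unif}^{-1}(\mathcal W)$ is weakly special. In particular (Pink 2005, §4) $\mathrm{unif}(\tilde Z)$ is a closed irreducible algebraic subvariety of $M$. An *irreducible algebraic subset* of $X^+$ is an irreducible analytic component of the intersection of $X^+$ with an algebraic subset of the compact-dual type space $X^\vee\supset X^+$.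
* **[De]** (Deligne, Hodge II, 4.2.9) For an abelian scheme over a smooth connected complex variety, the identity component of the Zariski closure (over $\mathbb Q$) of the monodromy group on $H_1$ is semisimple.
* **[LN]** (Lang–Néron) If $L/k$ is a finitely generated regular extension and $A/L$ is an abelian variety, then $A(L)/\mathrm{Tr}(A^{L/k}(k))$ is finitely generated.

We write $\mathbb T(A)=\prod_\ell T_\ell A$, and $(\hat{\mathbb Z}^*)^c$ for the group of $c$-th powers in $\hat{\mathbb Z}^*$. In [Se] the image of Galois in $\mathrm{Aut}\,\mathbb T(A)$ is compact, hence closed. A homothety in $(\hat{\mathbb Z}^*)^{c_0}$ is approximated modulo every $N$ by elements of this image, so it lies in the image.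

We also use these textbook facts.

* **(F1)** If $k\subset k'$ are algebraically closed fields of characteristic zero, then homomorphisms between abelian varieties over $k$, abelian subvarieties and torsion points do not change under extension to $k'$.
* **(F2)** (Poincaré) If $Q:A\to A'$ is a surjective homomorphism over an algebraically closed field, there are $Q':A'\to A$ and $n\ge1$ with $QQ'=[n]$. If $j:A\to A'$ has finite kernel, there are $j':A'\to A$ and $n\ge1$ with $j'j=[n]$. An abelian subvariety $A_1\subset A$ has a complement $A_2$: $A_1\cap A_2$ is finite and $A_1+A_2=A$.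
* **(F3)** An algebraic subgroup of an abelian variety over an algebraically closed field is a finite union of torsion translates of an abelian subvariety, and the Zariski closure of a subgroup is an algebraic subgroup.
* **(F4)** Over a normal integral base, a homomorphism between the generic fibers of two abelian schemes extends to the schemes.
* **(F5)** For a connected complex manifold, removing a proper closed analytic subset gives a surjection on $\pi_1$. For a normal integral scheme, the absolute Galois group of the function field surjects onto $\pi_1$.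

## 4. Where fiberwise Mordell–Lang and direct point counting stop

Test 1 suggests applying [ML] in each fiber. This stops at once: if $\mathcal V$ is the image of a section, every $\mathcal V_s$ is a single point, hence a coset, and [ML] gives no information. Different fibers have to be compared.

What links different fibers is Galois theory. Suppose everything is defined over a finitely generated field $K$. A point $p\in\mathcal V$ over $s$ has conjugates $\sigma p\in\mathcal V$, at least $[K(s):K]$ of them. In real coordinates $x$ on the fibers, a relation $Np=\sum\psi_i(\gamma_i)$ becomes $Nx=\sum_iM_{\psi_i}y_i-k$ with integer matrices $M_{\psi_i}$, an integer vector $k$, and the fixed real coordinates $y_i$ of $\gamma_i$. So each conjugate gives a point with integral coordinates $(N,M_{\psi_i},k)$ on a definable set. A counting theorem such as [HP] then yields a semialgebraic curve, provided that these integers are bounded by a fixed power of the number of conjugates.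

This is the point at which the direct approach stops. The isogenies can be controlled in terms of $[K(s):K]$ by [GR]. But neither the denominator $N$ nor the size of the $\psi_i$ is bounded in terms of $s$: in one and the same fiber, torsion points of every order and all multiples $n\psi(\gamma_1)$ belong to $\Gamma_{\mathcal A_s}$. For $\mathcal V=\mathcal A$ all of them lie on $\mathcal V$, so no bound on $N$ can hold in general.

Two things get past this. The denominators are unbounded only because of the subgroups that $\mathcal V$ contains up to translation. After dividing by the stabilizer of $\mathcal V_\xi$, Galois elements that act on torsion as homotheties show that a fixed multiple $n_1p$ is fixed by a large group, and then that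
$$q\,j(p)=\varphi(x_0),\qquad x_0\in A_0(K),$$
with $j$ a fixed homomorphism, $\varphi$ a small isogeny, and $q$ a constant times $\deg\varphi$. Denominators are now under control. The numerator $x_0$ may still have arbitrarily large height, but it is *$K$-rational*: all conjugates of $p$ satisfy $q\,j(\sigma p)=\varphi^\sigma(x_0)$ with the same $x_0$. So its real coordinates can be made the parameter $y$ in [HP], whose constant is uniform in $y$. No height bound for $x_0$ is needed.

## 5. Reduction to trivial stabilizer over a finitely generated field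

**Step 1: subvarieties in one fiber.** *This disposes of (i) and (i⁺).* As $\pi$ is proper, $\pi(\mathcal V)$ is closed and irreducible, so it is a point or $\mathcal S$. Suppose it is a point $s$ and $\mathcal A_\Gamma^+\cap\mathcal V$ is dense in $\mathcal V$. Then $s\in\Sigma$ and $\Gamma_{\mathcal A_s}\cap\mathcal V$ is dense. By [ML], $\mathcal V$ is a coset. It is the translate of its direction by any of its points; choosing the point in $\mathcal A_\Gamma$ if $\mathcal A_\Gamma\cap\mathcal V$ is dense (resp. in $\mathcal A_\Gamma^+$), we get (i) (resp. (i⁺)).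

From now on $\pi(\mathcal V)=\mathcal S$ and $\mathcal A_\Gamma^+\cap\mathcal V$ is dense in $\mathcal V$. Then $\pi(\mathcal A^+_\Gamma\cap\mathcal V)$ is dense in $\mathcal S$, so $\Sigma$ is infinite. The goal is the last part of (ii⁺), which implies (ii). Rename the given objects $\mathcal Y_{\mathrm{or}}\to\mathcal S_{\mathrm{or}}$ and $\mathcal V_{\mathrm{or}}$; $F$ is an algebraic closure of $\bar K(\mathcal S_{\mathrm{or}})$.

**Step 2: passage to a cover.** *This makes the generic fiber geometrically irreducible without losing density.* Let $L_0\subset F$ be a finite extension of $\bar K(\mathcal S_{\mathrm{or}})$ and $S$ a non-empty open subset of the normalization of $\mathcal S_{\mathrm{or}}$ in $L_0$. We enlarge $L_0$ and shrink $S$ whenever convenient; in particular $S\to\mathcal S_{\mathrm{or}}$ is étale. Take $L_0$ so large that all components of $(\mathcal V_{\mathrm{or}})_{\xi}$ over $F$ are defined over $L_0$, and let $V^0\subset\mathcal Y:=\mathcal Y_{\mathrm{or}}\times_{\mathcal S_{\mathrm{or}}}S$ be the closure of one of them.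

The scheme $\mathcal V_{\mathrm{or}}\times_{\mathcal S_{\mathrm{or}}}S$ is étale over the irreducible $\mathcal V_{\mathrm{or}}$, so each of its components dominates $\mathcal V_{\mathrm{or}}$, hence $S$; thus $V^0$ is one of its components. The complement $V^{00}$ in $V^0$ of the other components is open in $\mathcal V_{\mathrm{or}}\times_{\mathcal S_{\mathrm{or}}} S$, so $V^{00}\to\mathcal V_{\mathrm{or}}$ is étale and therefore open. The preimage of a dense set under an open map is dense, because a non-empty open set has open image, which meets the dense set. So the preimage of $\mathcal A_\Gamma^+\cap\mathcal V_{\mathrm{or}}$ is dense in $V^0$. Removing finitely many fibers keeps density, since $V^0$ is irreducible and dominates $S$. For $s\in S$ over $\Sigma$ we also write $s\in\Sigma$; the fiber of $\mathcal Y$ at $s$ is that of $\mathcal Y_{\mathrm{or}}$ at the image.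

**Step 3: one component is enough.** *We may prove the conclusion for $V^0_\xi$ only.* The generic fiber $(\mathcal V_{\mathrm{or}})_\xi$ is irreducible over $\bar K(\mathcal S_{\mathrm{or}})$, so its components over $F$ are conjugate under $\mathrm{Gal}(F/\bar K(\mathcal S_{\mathrm{or}}))$. Suppose one of them is $t+\mathrm{Tr}(b)+D$ with $t$ torsion, $b\in\Gamma_T$ and $D$ an abelian subvariety. Its conjugate under $\sigma$ is $\sigma t+({}^\sigma\mathrm{Tr})(b)+\sigma D$, because $b\in T(\bar K)$ is fixed by $\sigma$. By the universal property, ${}^\sigma\mathrm{Tr}:T_F\to(\mathcal Y_{\mathrm{or}})_\xi$ equals $\mathrm{Tr}\circ\alpha$ with $\alpha\in\mathrm{End}(T)$, and $\alpha(b)\in\Gamma_T$. So the conjugate has the required form.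

**Step 4: a map to moduli.** *This produces a principally polarized family, on which we can uniformize.* Let $\nu\ge3$, let $\mathcal M$ be a geometric component of the fine moduli space of principally polarized abelian varieties ("ppav") of dimension $g$ with symplectic level $\nu$ structure, and $\mathfrak X\to\mathcal M$ the universal family. Then $\mathcal M(\mathbb C)=\mathrm{Sp}(\nu)\backslash\mathbb H_g$ with $\mathrm{Sp}(\nu)\subset\mathrm{Sp}_{2g}(\mathbb Z)$ the principal congruence subgroup. Over $F$, $\mathcal Y_\xi$ is isogenous to a ppav. Enlarging $L_0$ (to define the ppav, the isogeny and the $\nu$-torsion) and shrinking $S$, we get a ppav scheme $\mathcal X\to S$ isogenous to $\mathcal Y$ with level $\nu$ structure, so $\mathcal X=\mathfrak X\times_{\mathcal M}S$ for a map $S\to\mathcal M$.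

This map is not constant. Otherwise $\mathcal X_\xi$ is constant and surjects onto $\mathcal Y_\xi$; this surjection factors through $\mathrm{Tr}$, so $\mathrm{Tr}$ is surjective and $\mathcal Y_{\mathrm{or}}$ is isotrivial. Here the hypothesis is used. So $S\to\mathcal M$ is quasi-finite, and after shrinking, $S\to S_1$ is finite and surjective onto a smooth locally closed curve $S_1\subset\mathcal M$. A point $s\in S$ is in $\Sigma$ if and only if $\mathcal X_s$ is isogenous to $A_0$.

**Step 5: division by the stabilizer.** *This removes the subgroups that make denominators unbounded.* Let $C_0$ be the stabilizer of $V^0_\xi$ in $\mathcal Y_\xi$. After enlarging $L_0$ and shrinking $S$, the quotient map $\mathcal Y_\xi\to\mathcal Y_\xi/C_0$ extends to a surjective proper homomorphism $Q:\mathcal Y\to\mathcal A$ of abelian schemes over $S$. From now on $\mathcal A$ denotes this scheme; its relative dimension may be smaller than $g$. Put $V:=Q(V^0)$. It is closed, irreducible, dominates $S$, and $V_\xi=Q(V^0_\xi)$ is geometrically irreducible. Moreover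
$$V^0_\xi=Q^{-1}(V_\xi),\tag{5.1}$$
since $Q^{-1}(Q(V_\xi^0))=V^0_\xi+C_0=V_\xi^0$. The stabilizer of $V_\xi$ is trivial: if $Q(h)+V_\xi=V_\xi$, then $h+V^0_\xi\subset Q^{-1}(V_\xi)=V_\xi^0$, so $h\in C_0$ and $Q(h)=0$. The points $Q(p)$ with $p\in V^0_s\cap\Gamma_{\mathcal Y_s}$, $s\in\Sigma$, lie in $V_s\cap\Gamma_{\mathcal A_s}$ and are dense in $V$.

**Step 6: passing back.** *The conclusion for $V$ implies the one for $V^0$.* Let $T_{\mathcal A},T_{\mathcal Y}$ be the traces, and suppose $V_\xi=l+D$ with $l=t+\mathrm{Tr}_{\mathcal A}(b)$, $t$ torsion, $b\in\Gamma_{T_{\mathcal A}}$. By (F2) there is $Q':\mathcal A_\xi\to\mathcal Y_\xi$ over $F$ with $QQ'=[n]$. Choose $t'$ and $b_1$ with $nt'=t$ and $nb_1=b$; then $b_1\in\Gamma_{T_{\mathcal A}}$, and $l=Q(l')$ for $l'=Q't'+Q'\mathrm{Tr}_{\mathcal A}(b_1)$. By the universal property $Q'\circ\mathrm{Tr}_{\mathcal A}=\mathrm{Tr}_{\mathcal Y}\circ h$ with $h:T_{\mathcal A}\to T_{\mathcal Y}$ over $\bar K$, and $h(b_1)\in\Gamma_{T_{\mathcal Y}}$. So $l'\in(\mathcal Y_\xi)_{\mathrm{tors}}+\mathrm{Tr}_{\mathcal Y}(\Gamma_{T_{\mathcal Y}})$.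 By (5.1), $V_\xi^0=Q^{-1}(l+D)=l'+Q^{-1}(D)$. As $V_\xi^0$ is irreducible, the group $Q^{-1}(D)$ is connected, so it is an abelian subvariety.

**Step 7: auxiliary homomorphisms.** *We separate the constant part of $\mathcal X$ from the rest.* $\mathcal A_\xi$ is a quotient of $\mathcal Y_\xi$, hence of the isogenous $\mathcal X_\xi$. By (F2), after enlarging and shrinking, there is a homomorphism $j:\mathcal A\to\mathcal X$ with finite kernel. Let $B$ be the trace of $\mathcal X_\xi$ and $\mathcal C_\xi$ a complement of $\mathrm{Tr}(B)$ in $\mathcal X_\xi$. The trace of $\mathcal C_\xi$ is zero: by the universal property of $B$, its image in $\mathcal X_\xi$ lies in the finite group $\mathrm{Tr}(B)\cap\mathcal C_\xi$, so the image is $0$; as trace maps have finite kernel, the trace is $0$. The isogeny $B\times\mathcal C_\xi\to\mathcal X_\xi$ has a quasi-inverse. So, after enlarging and shrinking, there are homomorphisms $\beta:\mathcal X\to B\times S$ and $\chi:\mathcal X\to\mathcal C$ over $S$ such that $(\beta,\chi)$ is an isogeny. We also write $\beta$ for the composite with the projection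 to $B$.

**Step 8: a principal polarization on $A_0$.** *We may replace $A_0$ by an isogenous abelian variety.* Let $i:A_0\to A_0'$ be an isogeny, and $i'i=[n]$. Replacing $(A_0,\gamma_i)$ by $(A_0',i(\gamma_i))$ changes neither $\Sigma$ nor any $\Gamma_A$: if $Np=\sum\psi_i(\gamma_i)$, then $nNp=\sum(\psi_ii')(i(\gamma_i))$, and conversely $Np=\sum\psi_i'(i(\gamma_i))$ is a relation with the homomorphisms $\psi_i'i$. So we may assume that $A_0$ has a principal polarization $\lambda_0$.

**Step 9: a finitely generated field.** *This gives Galois groups to work with.* All data are defined over some $K_1\subset\bar K$ that is finitely generated over $\mathbb Q$; let $\bar K_1$ be its algebraic closure in $\bar K$. If $s\in\Sigma$, then $\mathcal X_s$ is a quotient of $A_0$ by a finite group of torsion points, so by (F1) it, its polarization and its level structure are defined over $\bar K_1$. Hence $s$ maps to $\mathcal M(\bar K_1)$, and $s\in S(\bar K_1)$ because $S\to\mathcal M$ is quasi-finite. If $Np=\sum\psi_i(\gamma_i)$ with $p\in\mathcal A_s$, then the $\psi_i$ are defined over $\bar K_1$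 by (F1), so $p$ is a $\bar K_1$-point. The closure of a set of $\bar K_1$-points is defined over $\bar K_1$, so density over $\bar K$ and over $\bar K_1$ are equivalent. The trace of $\mathcal C_\xi$ over $\bar K_1$ is zero too, because a homomorphism from a constant abelian variety over $\bar K_1$ extends to one over $\bar K$; non-constancy of $S\to\mathcal M$ and triviality of the stabilizer also descend. Finally, let $T_1$ be the trace of $\mathcal A_\xi$ over $\bar K_1$. Its trace map, extended to $\bar K$, factors as $\mathrm{Tr}\circ h$ with $h:(T_1)_{\bar K}\to T$, and $h(\Gamma_{T_1})\subset\Gamma_T$. So the conclusion over $\bar K_1$ implies that over $\bar K$. We may thus assume that $K$ is finitely generated over $\mathbb Q$; we fix an embedding $\bar K\subset\mathbb C$ and enlarge $K$ by a finite extension.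

**Standing data.** $S\to S_1\subset\mathcal M$, $\mathcal X=\mathfrak X\times_{\mathcal M}S$ with its principal polarization $\lambda$, $\mathcal A$, $j$, $\beta,\chi,B,\mathcal C$, $A_0$, $\lambda_0$, all elements of $R:=\mathrm{End}(A_0)$ (geometric endomorphisms), and $\gamma_i\in A_0(K)$ are defined over the finitely generated field $K$. $S$ is geometrically irreducible. $V\subset\mathcal A$ is closed, defined over $K$, irreducible, and dominates $S$; $V_\xi$ is geometrically irreducible with trivial stabilizer; $\bigcup_{s\in\Sigma}(V_s\cap\Gamma_{\mathcal A_s})$ is dense in $V$; $\mathcal C_\xi$ has trace zero.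

Let $f:\mathcal A\xrightarrow{\,j\,}\mathcal X\to\mathfrak X_{S_1}:=\mathfrak X|_{S_1}$. It is finite, defined over $K$, and its fibers have at most $m_f$ points. If $s\in S$ maps to $\bar s\in S_1$, we identify $\mathcal X_s=\mathfrak X_{\bar s}$; on $\mathcal A_s$ the map $f$ is then the homomorphism $j_s$.

**Proposition 5.1.** Under the standing data, $V_\xi$ is a translate of an abelian subvariety of $\mathcal A_\xi$ by a point of $(\mathcal A_\xi)_{\mathrm{tors}}+\mathrm{Tr}(\Gamma_T)$, where $T$ is the trace of $\mathcal A_\xi$.

By Steps 1–9 this proposition implies Theorem 1 and the direction "$\Rightarrow$" of Theorem 2(a). (As the stabilizer is trivial, it says that $V_\xi$ is a single point.) Sections 6–11 prove it. One consequence of the standing data is needed later over $\mathbb C$.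

**Lemma 5.2.** For every finitely generated field $L\supset\mathbb C(S)$ over $\mathbb C$, the $L/\mathbb C$-trace of $\mathcal C_L$ is zero.

*Proof.* By (F1), homomorphisms over $\bar L$ from a constant abelian variety to $\mathcal C$ are defined over $\overline{\mathbb C(S)}$, so it suffices that the trace over $\overline{\mathbb C(S)}/\mathbb C$ is zero. Suppose not. Then $\mathcal C_\xi$ contains over $\overline{\mathbb C(S)}$ a nonzero abelian subvariety $E$ isomorphic to a constant one, $E_0$ over $\mathbb C$. By (F1), $E$ is defined over $\overline{\bar K(S)}$. It extends to an abelian scheme over a curve $S'/\bar K$ that is quasi-finite and dominant over $S$, with a polarization induced from $\mathcal C$. Over $\overline{\mathbb C(S)}$ this becomes a polarization of $E_0$, hence is constant by (F1). So the map from $S'_{\mathbb C}$ to the coarse moduli space of polarized abelian varieties is constant. The map is defined over $\bar K$, so it is constant over $\bar K$, and its value is a $\bar K$-point, which corresponds to a polarized abelian variety $E_1$ over $\bar K$. Geometric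 points of the coarse space correspond to isomorphism classes over algebraically closed fields, so $E\cong E_1$ over $\overline{\bar K(S)}$. This contradicts that $\mathcal C_\xi$ has trace zero. $\square$

## 6. Points of $V$ through which no translated subgroup passes

**Lemma 6.1.** There is a closed $Z\subsetneq V$, defined over $K$, such that for every geometric point $p\in V\setminus Z$ over $s$: if $H\subset\mathcal A_s$ is a subgroup (of the group of geometric points) with $p+H\subset V_s$, then $H=0$.

*Proof.* The set $\mathcal P=\{(v,t)\in V\times_S\mathcal A:\ v+lt\in V\ \text{for all}\ l\in\mathbb Z\}$ is closed. Let $Z$ be the closure of the image in $V$ of $\mathcal P\setminus(V\times0)$. If $p+H\subset V_s$ and $t\in H$, then $(p,t)\in\mathcal P$; so $p\notin Z$ forces $t=0$. It remains to show $Z\ne V$.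

Suppose $Z=V$. The image is constructible, so it contains the generic point of $V$. Hence there are an algebraically closed field $\Omega\supset F:=\overline{\bar K(S)}$, a point $v\in V_\xi(\Omega)$ generic over $\bar K(S)$, and $0\neq t\in\mathcal A_\xi(\Omega)$ with $v+\mathbb Zt\subset V_\xi$. The point $v$ is even generic over $F$: a closed $F$-subvariety of $V_\xi$ containing $v$ has closed image in $V_\xi$ over $\bar K(S)$ (the extension is algebraic), and the image contains the generic point; so it has full dimension, and it is all of $V_\xi$, since $V_\xi$ is geometrically irreducible.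

Let $H$ be the Zariski closure of $\mathbb Zt$. Then $v+H\subset V_\xi$, and by (F3) and (F1) the algebraic group $H$ is defined over $F$. For $h\in H(F)$ the generic point $v$ lies in the closed $F$-subvariety $V_\xi-h$, so $V_\xi\subset V_\xi-h$, and these are equal, being irreducible of the same dimension. As the stabilizer is trivial, $h=0$. So $H(F)=0$, $H=0$ and $t=0$, a contradiction. $\square$

**Lemma 6.2.** Let $X$ be a closed subset of an abelian variety $A$ of dimension $g'$ over an algebraically closed field of characteristic 0, and $b\ge2$ an integer with $[b]X=X$. Then $X$ is a finite union of torsion translates of abelian subvarieties, and $[b]$ permutes its irreducible components.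

*Proof.* Let $X_1,X_2,\dots$ be the finitely many components. The component $X_i$ lies in $X=\bigcup_l[b]X_l$, so in some $[b]X_l$, which is closed, irreducible and contained in $X$; by maximality $X_i=[b]X_{l}$ for some $l=l(i)$. The map $i\mapsto l(i)$ is injective, as $l(i)$ determines $X_i$; so it is bijective, and $[b]$ permutes the components.

Replacing $b$ by a power and $X$ by a component, let $X$ be irreducible of dimension $d$ with $[b]X=X$. Let $n=b^k$. If $ny\in X=[n]X$, write $ny=nx$ with $x\in X$; this shows $[n]^{-1}X=X+A[n]$, a union of $n^{2g'}/|\mathrm{Stab}(X)\cap A[n]|$ distinct translates of $X$. Let $\mathcal L$ be symmetric and ample, so $[n]^*\mathcal L\equiv n^2\mathcal L$. As $[n]$ is étale of degree $n^{2g'}$, the projection formula gives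
$$n^{2d}\deg_{\mathcal L}([n]^{-1}X)=\deg_{[n]^*\mathcal L}([n]^{-1}X)=n^{2g'}\deg_{\mathcal L}X.$$
Translates of $X$ have the same degree as $X$, so $\deg_{\mathcal L}([n]^{-1}X)=n^{2g'}\deg_{\mathcal L}X/|\mathrm{Stab}(X)\cap A[n]|$. Comparing, $|\mathrm{Stab}(X)\cap A[n]|=n^{2d}$ for all $n=b^k$. Two $n$-torsion points in the same component of $\mathrm{Stab}(X)$ differ by an $n$-torsion point of $\mathrm{Stab}(X)^0$, so $|\mathrm{Stab}(X)\cap A[n]|\le n^{2\dim\mathrm{Stab}(X)}\cdot\#\pi_0(\mathrm{Stab}(X))$. Letting $k\to\infty$ gives $\dim\mathrm{Stab}(X)\ge d$. So $X=x+G$ with $G=\mathrm{Stab}(X)^0$ an abelian subvariety. From $[b]X=X$ we get $(b-1)x\in G$; choose $h\in G$ with $(b-1)h=(b-1)x$. Then $x-h$ is torsion and $X=(x-h)+G$. $\square$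

## 7. Homotheties bound the denominators

Let $\mathcal T$ be a smooth irreducible affine variety over $\mathbb Q$ with function field $K$ over which $A_0$ extends to a projective abelian scheme $\mathfrak a$. By (F4) all elements of $R$ extend to $\mathfrak a$. For a closed point $t\in\mathcal T$ let $k_t$ be its residue field, a number field.

**Lemma 7.1.** After shrinking $\mathcal T$, there is a closed point $t\in\mathcal T$ with $\mathrm{rk}\,\mathrm{End}(\mathfrak a_{\bar t})=\mathrm{rk}\,R$ (cf. Noot 1995, Prop. 1.3; Masser 1996).

*Proof.* Fix a prime $\ell$ and let $G_\ell$ be the image of $\pi_1(\mathcal T)$ in $\mathrm{GL}(T_\ell A_0)$, a compact $\ell$-adic Lie group; by (F5) it does not change when $\mathcal T$ shrinks.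

*A finite quotient that detects $G_\ell$.* Let $G_1\subset G_\ell$ be an open normal pro-$\ell$ subgroup. Its Frattini subgroup $\Phi_\ell$ is open (Serre) and normal in $G_\ell$. Let $H\subset G_\ell$ be closed with $H\Phi_\ell=G_\ell$. Then $G_1=(H\cap G_1)\Phi_\ell$, since $\Phi_\ell\subset G_1$; so $H\cap G_1=G_1$, hence $\Phi_\ell\subset H$ and $H=G_\ell$.

*A point with full image.* Let $\mathcal T'\to\mathcal T$ be the connected étale cover with group $G_\ell/\Phi_\ell$. After shrinking, $\mathcal T$ is finite étale over a non-empty open subset of $\mathbb A^n_{\mathbb Q}$. By Hilbert irreducibility, some rational point of this open set has a fiber in $\mathcal T'$ consisting of one closed point; let $t$ be its image in $\mathcal T$. (If $K$ is a number field, $n=0$ and $t=\mathcal T$.) The fiber of $\mathcal T'$ over $t$ is one point, so $\mathrm{Gal}(\bar k_t/k_t)$ maps onto $G_\ell/\Phi_\ell$, hence onto $G_\ell$ by the first part.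

*Comparison.* All elements of $\mathrm{End}(\mathfrak a_{\bar t})$ are defined over a finite extension of $k_t$; let $U\subset G_\ell$ be the image of its Galois group, which is open. An element of $\mathrm{Gal}(\bar k_t/k_t)$ whose image lies in $U$ acts on $T_\ell$ like an element that commutes with $\mathrm{End}(\mathfrak a_{\bar t})$; since endomorphisms are determined by their action on $T_\ell$, it fixes all of them. So all of $\mathrm{End}(\mathfrak a_{\bar t})$ is defined over the finite extension of $k_t$ that belongs to the preimage of $U$. By [Fa] over this field, and over the finite extension of $K$ belonging to $U$, both $\mathrm{End}(\mathfrak a_{\bar t})\otimes\mathbb Z_\ell$ and $R\otimes\mathbb Z_\ell$ equal the commutant of $U$ in $\mathrm{End}(T_\ell)$, after the identification of $T_\ell A_0$ with $T_\ell\mathfrak a_t$ given by a path. So the ranks agree. $\square$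

Fix $\mathcal T,\mathfrak a,t$. The schemes $\mathfrak a[n]$ are finite étale over $\mathcal T$, so the action of $\mathrm{Gal}(\bar K/K)$ on $\mathbb T(A_0)$ factors through its quotient $\pi_1(\mathcal T)$, and its image contains, after the choice of a path, the image of $\mathrm{Gal}(\bar k_t/k_t)$ on $\mathbb T(\mathfrak a_t)$. Let $c_0$ be the constant of [Se] for $\mathfrak a_t$. Then every homothety in $(\hat{\mathbb Z}^*)^{c_0}$ of $\mathbb T(A_0)$ is induced by an element of $\mathrm{Gal}(\bar K/K)$. Put
$$G_{\hom}=\{\sigma\in\mathrm{Gal}(\bar K/K):\ \sigma\ \text{acts on}\ \mathbb T(A_0)\ \text{as a scalar}\ a_\sigma\in\hat{\mathbb Z}^*\}.$$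
It is a normal subgroup, as scalars are central, and $a(G_{\hom})\supset(\hat{\mathbb Z}^*)^{c_0}$.

For $\psi\in\mathrm{Hom}(A_0,\mathcal X_s)$ put $\psi^\dagger=\lambda_0^{-1}\psi^\vee\lambda_s$. For an isogeny $\varphi:A_0\to\mathcal X_s$ of degree $d$ let $\hat\varphi$ be defined by $\varphi\hat\varphi=[d]$, $\hat\varphi\varphi=[d]$. For $\sigma\in\mathrm{Gal}(\bar K/K)$ the conjugate $\varphi^\sigma$ is an isogeny $A_0\to\mathcal X_{\sigma s}$. Put $G_\varphi=\{\sigma\in G_{\hom}:\sigma s=s,\ \varphi^\sigma=\varphi\}$.

**Lemma 7.2.** (a) $[G_{\hom}:G_\varphi]\le n_0$ with $n_0$ independent of $s\in\Sigma$ and $\varphi$. (b) Each $\sigma\in G_\varphi$ acts on $\mathcal X_{s,\mathrm{tors}}$ and $\mathcal A_{s,\mathrm{tors}}$ as $a_\sigma$, and fixes $\hat\varphi$ and every $\psi\in\mathrm{Hom}(A_0,\mathcal A_s)$.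

*Proof.* (a) Let $\sigma\in G_{\hom}$. Scalars preserve finite subgroups, so $\ker\varphi^\sigma=\sigma(\ker\varphi)=\ker\varphi$, and $\varphi^\sigma=\iota\varphi$ with an isomorphism $\iota:\mathcal X_s\to\mathcal X_{\sigma s}$. Let $\iota^\dagger=\lambda_s^{-1}\iota^\vee\lambda_{\sigma s}$. The element $\varphi^\dagger\varphi\in R$ is defined over $K$, so
$$\varphi^\dagger\iota^\dagger\iota\varphi=(\varphi^\sigma)^\dagger\varphi^\sigma=(\varphi^\dagger\varphi)^\sigma=\varphi^\dagger\varphi.$$
As $\varphi$ and $\varphi^\dagger$ are isogenies, $\iota^\dagger\iota=1$: $\iota$ is an isomorphism of ppav's. The number of $s'\in S$ with $(\mathcal X_{s'},\lambda_{s'})\cong(\mathcal X_s,\lambda_s)$ is at most $\deg(S\to S_1)$ times the number of level structures. For given $s'$ the number of possible $\iota$ is at most $|\mathrm{GL}_{2g}(\mathbb Z/3)|$, as automorphisms of a ppav act faithfully on the $3$-torsion. Since $(\sigma s,\varphi^\sigma)=(\sigma s,\iota\varphi)$, the orbit of $(s,\varphi)$ under $G_{\hom}$ is uniformly bounded, and its stabilizer is $G_\varphi$.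

(b) $\varphi$ is surjective on torsion and $\sigma\varphi(t)=\varphi^\sigma(\sigma t)=\varphi(a_\sigma t)=a_\sigma\varphi(t)$, so $\sigma$ acts as $a_\sigma$ on $\mathcal X_{s,\mathrm{tors}}$. The map $\mathbb T(\mathcal A_s)\to\mathbb T(\mathcal X_s)$ induced by $j$ is injective and equivariant, so $\sigma$ acts as $a_\sigma$ on $\mathbb T(\mathcal A_s)$, hence on $\mathcal A_{s,\mathrm{tors}}$. The isogeny $\hat\varphi$ is determined by $\varphi$, so it is fixed. Finally $\hat\varphi j\psi\in R$ is fixed by $\sigma$, so $\hat\varphi j(\psi^\sigma-\psi)=0$; as $\hat\varphi j$ has finite kernel, $\psi^\sigma=\psi$. $\square$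

**Observation 7.3.** For $c'\ge1$ put $e(c')=(2^{c'}-1)(3^{c'}-1)$. Let $w\in(\hat{\mathbb Z}^*)^{c'}$ have components $w_2=3^{c'}$ and $w_\ell=2^{c'}$ for $\ell\ne2$. Then $e(c')=w'(w-1)$ for some $w'\in\hat{\mathbb Z}$, namely $w'_2=2^{c'}-1$ and $w'_\ell=3^{c'}-1$ for $\ell\neq2$. So a torsion point killed by $u-1$ for all $u\in(\hat{\mathbb Z}^*)^{c'}$ is killed by $e(c')$. Also, a subgroup of $G_{\hom}$ of index $\le n$ has image of index $\le n$ in the abelian group $a(G_{\hom})$, so the image contains all $n!$-th powers, hence $(\hat{\mathbb Z}^*)^{c_0\,n!}$.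

**Proposition 7.4.** There is $n_1\ge1$ such that for all $s\in\Sigma$, all $p\in V_s\cap\Gamma_{\mathcal A_s}$ with $p\notin Z$, and all isogenies $\varphi:A_0\to\mathcal X_s$, the point $n_1p$ is fixed by $G_\varphi$.

*Proof.* Let $Np=\sum\psi_i(\gamma_i)$ and $\sigma\in G_\varphi$. By Lemma 7.2(b) and $\gamma_i\in A_0(K)$ we have $\sigma(Np)=Np$, so $\zeta(\sigma):=\sigma p-p$ is torsion. As $V$ is defined over $K$ and $\sigma s=s$,
$$p+\zeta(\sigma)=\sigma p\in V_s,\qquad \zeta(\sigma\tau)=\zeta(\sigma)+a_\sigma\zeta(\tau).$$

**Step 1: $\zeta$ depends only on $a_\sigma$.** *This replaces an unknown Galois group by a subgroup of $\hat{\mathbb Z}^*$.* On $\{\sigma\in G_\varphi:a_\sigma=1\}$, $\zeta$ is a homomorphism; its image $H$ satisfies $p+H\subset V_s$, so $H=0$ by Lemma 6.1. If $a_\sigma=a_\tau$, write $\sigma=\tau\rho$ with $a_\rho=1$; then $\zeta(\sigma)=\zeta(\tau)+a_\tau\zeta(\rho)=\zeta(\tau)$. So $\zeta$ is a map $\mathfrak u\to\mathcal A_{s,\mathrm{tors}}$ on $\mathfrak u=a(G_\varphi)\supset(\hat{\mathbb Z}^*)^{c_1}$, $c_1=c_0\,n_0!$, with $\zeta(uv)=\zeta(u)+u\zeta(v)$.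 Exchanging $u$ and $v$ gives $(u-1)\zeta(v)=(v-1)\zeta(u)$.

**Step 2: up to bounded torsion, $\zeta$ is a coboundary.** *This exhibits explicit points of $V_s$.* Take $w,w'$ of Observation 7.3 for $c_1$ and put $e_1=e(c_1)$, $t_0=w'\zeta(w)$. For $v\in\mathfrak u$,
$$e_1\zeta(v)=w'(w-1)\zeta(v)=w'(v-1)\zeta(w)=(v-1)t_0.$$
Choose a torsion point $t_1$ with $e_1t_1=t_0$ and put $\rho(v)=\zeta(v)-(v-1)t_1$. This is a cocycle with values in $\mathcal A_s[e_1]$. On the $v\in\mathfrak u$ with $v\equiv1$ mod $e_1$ it is a homomorphism, so $\rho(v^{e_1})=e_1\rho(v)=0$ for these. With Euler's function $\phi$, elements of $(\hat{\mathbb Z}^*)^{c_1\phi(e_1)}$ lie in $\mathfrak u$ and are $\equiv1$ mod $e_1$. So $\rho$ vanishes on $(\hat{\mathbb Z}^*)^{c_2}$ with $c_2=c_1\phi(e_1)e_1$, and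
$$p+(u-1)t_1=p+\zeta(u)\in V_s\qquad\text{for all }u\in(\hat{\mathbb Z}^*)^{c_2}.\tag{7.1}$$

**Step 3: the $2$-primary part of $t_1$ is bounded.** Write $t_1=t_a+t_b$ with $t_b$ of $2$-power order and $t_a$ of odd order. There is $h=h(c_2)$ with $1+2^h\mathbb Z_2\subset(\mathbb Z_2^*)^{c_2}$. Taking in (7.1) all $u$ with $u_\ell=1$ for $\ell\ne2$ and $u_2\in1+2^h\mathbb Z_2$ gives $p+\mathbb Z\,2^ht_b\subset V_s$, so $2^ht_b=0$ by Lemma 6.1.

**Step 4: the odd part of $t_1$ is bounded.** *Here powers of a single integer are used, since they preserve closed sets on which Lemma 6.2 can act.* Let $b=2^{c_2}$. Taking $u_2=1$ and $u_\ell=b^k=(2^k)^{c_2}$ for $\ell\ne2$ in (7.1) gives $p+(b^k-1)t_a\in V_s$ for all $k\ge0$. With $x:=p-t_a$ this reads $x+b^kt_a\in V_s$.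

On $\mathcal A\times_S\mathcal A$ consider the finite map $\Phi(x,t)=(x,bt)$, the closed set $\tilde V=\{(x,t):x+t\in V\}$, and $\mathcal R=\bigcap_{k\ge0}\Phi^{-k}(\tilde V)$. Then $\Phi(\mathcal R)\subset\mathcal R$. Put $\mathcal R'=\bigcap_k\Phi^k(\mathcal R)$, the intersection of a descending chain of closed sets. The chain stabilizes, so $\Phi(\mathcal R')=\mathcal R'$. The point $z=(x,t_a)$ lies in $\mathcal R$. It is $\Phi$-periodic, since $t_a$ has odd order and $b$ is a power of $2$; if $\Phi^n(z)=z$, then $z=\Phi^{kn}(z)\in\Phi^{kn}(\mathcal R)$ for all $k$, so $z\in\mathcal R'$.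

The fiber $\mathcal R'_x=\{t:(x,t)\in\mathcal R'\}\subset\mathcal A_s$ satisfies $[b]\mathcal R'_x=\mathcal R'_x$ and $x+\mathcal R'_x\subset V_s$. By Lemma 6.2 its components are cosets. If $t_a$ lay on a component $t_a+D$ with $\dim D>0$, then $p+D=x+t_a+D\subset V_s$, contradicting Lemma 6.1. So $\{t_a\}$ is a component of $\mathcal R'_x$. The number of irreducible components of the fibers of $\mathcal R'\to\mathcal A$, $(x,t)\mapsto x$, is bounded by some $m_0$, and $[b]$ permutes the components of $\mathcal R_x'$. So $b^kt_a=t_a$ for some $1\le k\le m_0$, and $m_*t_a=0$ with $m_*=\prod_{k\le m_0}(b^k-1)$.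

**Step 5: end.** The number $n_1=e_12^hm_*$ depends neither on $s$ nor on $p$ nor on $\varphi$, and it kills $\zeta(v)=\rho(v)+(v-1)(t_a+t_b)$ for all $v\in\mathfrak u$. So $\sigma(n_1p)=n_1p$ for $\sigma\in G_\varphi$. $\square$

**Proposition 7.5.** There is $e_2\ge1$ such that for $s,p,\varphi$ as in Proposition 7.4 and $q:=e_2n_1\deg\varphi$ there is $x_0\in A_0(K)$ with $q\,j(p)=\varphi(x_0)$. Hence $q\,j(\sigma p)=\varphi^\sigma(x_0)$ for all $\sigma\in\mathrm{Gal}(\bar K/K)$.

*Proof.* The point $x=\hat\varphi(j(n_1p))$ is fixed by $G_\varphi$. If $Np=\sum\psi_i(\gamma_i)$, then $Nx=n_1\sum(\hat\varphi j\psi_i)(\gamma_i)\in\sum_iR\gamma_i\subset A_0(K)$. So $y_\sigma=\sigma x-x$ is torsion for every $\sigma\in\mathrm{Gal}(\bar K/K)$. As $G_{\hom}$ is normal, $\sigma G_\varphi\sigma^{-1}\subset G_{\hom}$, and $G_\varphi\cap\sigma G_\varphi\sigma^{-1}$ has index $\le n_0^2$ in $G_{\hom}$. It fixes $x$ and $\sigma x$, hence $y_\sigma$. By Observation 7.3, $e_2y_\sigma=0$ for $e_2=e(c_0\,(n_0^2)!)$. So $x_0:=e_2x\in A_0(K)$, and $\varphi(x_0)=e_2\varphi\hat\varphi(n_1j(p))=e_2\deg(\varphi)\,n_1\,j(p)$.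 Apply $\sigma$ for the last statement. $\square$

## 8. Small isogenies and period matrices

For $\psi\in\mathrm{Hom}(A_0,\mathcal X_s)$ let $|\psi|^2=\mathrm{Tr}(\psi^\dagger\psi\mid H_1(A_0))$, a positive definite integral quadratic form. For $\sigma\in\mathrm{Gal}(\bar K/K)$ we have $(\psi^\sigma)^\dagger\psi^\sigma=(\psi^\dagger\psi)^\sigma=\psi^\dagger\psi$, so $|\psi^\sigma|=|\psi|$. Let $\Delta_s=[K(s):K]$. Below $C,\kappa,c>0$ are constants independent of $s$ that may change from line to line.

**Proposition 8.1.** For every $s\in\Sigma$ there is an isogeny $\varphi:A_0\to\mathcal X_s$ with $|\varphi|\le C\Delta_s^\kappa$. Moreover $\deg\varphi\le|\varphi|^{2g}$ for every isogeny $\varphi:A_0\to\mathcal X_s$.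

*Proof.* **Step 1: an isogeny $\varphi_1$ of degree $d\le C\Delta_s^\kappa$.** *We specialize to the number field $k_t$, where [GR] applies, and lift back.* Let $L=K(s)(A_0[3],\mathcal X_s[3])$, so $[L:K]\le C\Delta_s$. All elements of $\mathrm{Hom}(A_0,\mathcal X_s)$ are defined over $L$ (Silverberg): if $\sigma\in\mathrm{Gal}(\bar L/L)$, then $\psi^\sigma-\psi$ vanishes on $A_0[3]$ for all $\psi$, so $\sigma$ acts on the lattice $\mathrm{Hom}(A_0,\mathcal X_s)$ by an automorphism of finite order that is congruent to $1$ modulo $3$, and such an automorphism is trivial.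

Let $\mathcal T_L$ be the normalization of $\mathcal T$ in $L$ and $t'\in\mathcal T_L$ a point over $t$. As $\mathcal T$ is normal, every element of the residue field $k_{t'}$ lifts to an integral element whose minimal polynomial over $K$ has coefficients regular on $\mathcal T$; so it is a root of a monic polynomial of degree $\le[L:K]$ over $k_t$. By the primitive element theorem $[k_{t'}:k_t]\le[L:K]$.

The kernel of an isogeny $A_0\to\mathcal X_s$ over $L$ is a $\mathrm{Gal}(\bar L/L)$-stable subgroup of some $A_0[n]$. The Galois action on $A_0[n]$ factors through $\pi_1(\mathcal T_L)$, as $\mathfrak a[n]$ is finite étale, so the kernel extends to a finite étale subgroup scheme of $\mathfrak a_{\mathcal T_L}$. The quotient $\mathfrak b$ is an abelian scheme with generic fiber $\mathcal X_s$, and $\mathfrak b_{t'}$ is isogenous to $\mathfrak a_t$ over $k_{t'}$. By [GR] over $k_{t'}$, with the fixed abelian variety $\mathfrak a_t$ in the role of $A$, there is an isogeny $\mathfrak a_t\to\mathfrak b_{t'}$ of degree $\le C\Delta_s^\kappa$.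

It lifts to $A_0\to\mathcal X_s$. By (F4), $\mathrm{Hom}(A_0,\mathcal X_s)=\mathrm{Hom}(\mathfrak a_{\mathcal T_L},\mathfrak b)$. The specialization map $\mathrm{Hom}(\mathfrak a_{\mathcal T_L},\mathfrak b)\to\mathrm{Hom}(\mathfrak a_{\bar t},\mathfrak b_{\bar t'})$ is injective. Its cokernel is torsion free: if the specialization of $\Psi$ is $n$ times a homomorphism, then $\Psi:\mathfrak a[n]\to\mathfrak b[n]$, a homomorphism of finite étale group schemes over a connected base, vanishes on a geometric fiber, hence vanishes, and $\Psi=n\Psi'$. The ranks of the two groups are $\mathrm{rk}\,R$ and $\mathrm{rk}\,\mathrm{End}(\mathfrak a_{\bar t})$, since $\mathcal X_s$ is isogenous to $A_0$ and $\mathfrak b_{\bar t'}$ to $\mathfrak a_{\bar t}$; they agree by Lemma 7.1. So specialization is bijective. The lift has the same degree, because specialization preserves the determinant on Tate modules.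

**Step 2: from small degree to small norm.** Let $\mu=\varphi_1^\dagger\varphi_1\in R$, of degree $d^2$, and $\varrho=\mathrm{rk}\,R=\mathrm{rk}\,\mathrm{Hom}(A_0,\mathcal X_s)$. On the sublattice $\varphi_1R\cong R$ the bilinear form is $(r,r')\mapsto\mathrm{Tr}(r^\dagger\mu r')$. Its Gram determinant is $\det(\mathrm{Gram}_R)\,[R:\mu R]$, where $\mathrm{Gram}_R$ belongs to $\mathrm{Tr}(r^\dagger r')$. As $d^2$ kills $\ker\mu$, we have $d^2R\subset\mu R$, so the determinant is $\le Cd^{2\varrho}$. The Gram determinant of the larger lattice $\mathrm{Hom}(A_0,\mathcal X_s)$ is at most this. All nonzero vectors have norm $\ge1$. So Minkowski's second theorem gives linearly independent $\psi_1,\dots,\psi_\varrho\in\mathrm{Hom}(A_0,\mathcal X_s)$ with $\prod|\psi_i|\le Cd^\varrho$, hence $|\psi_i|\le Cd^\varrho$ for each $i$.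

The determinant of $\sum n_i\psi_i$ on $H_1$ is a polynomial in the $n_i$ of degree $2g$. It is not the zero polynomial, as $\varphi_1$ is a rational combination of the $\psi_i$. So it does not vanish at some $(n_i)\in\{0,\dots,2g\}^\varrho$, and $\varphi=\sum n_i\psi_i$ is an isogeny with $|\varphi|\le C\Delta_s^\kappa$.

**Step 3: degree against norm.** The eigenvalues of $\varphi^\dagger\varphi$ are positive, so by the inequality of arithmetic and geometric means $(\deg\varphi)^2=\det(\varphi^\dagger\varphi\mid H_1(A_0))\le(|\varphi|^2/2g)^{2g}\le|\varphi|^{4g}$. $\square$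

**Uniformization.** Let $X^+=\mathbb H_g\times\mathbb R^{2g}$, identified with $\mathbb H_g\times\mathbb C^g$ via $z=(1,\tau)x=x_1+\tau x_2$. The group $\Lambda=\mathrm{Sp}(\nu)\ltimes\mathbb Z^{2g}$ acts by $(g,k)(\tau,x)=(g\tau,gx+k)$, where $g$ acts on $\mathbb R^{2g}$ through the integral symplectic representation characterized by: $(1,g\tau)\,g$ is a left $\mathrm{GL}_g(\mathbb C)$-multiple of $(1,\tau)$. (If $g$ acts on $\mathbb H_g$ by $\tau\mapsto(A\tau+B)(C\tau+D)^{-1}$, symmetry of $g\tau$ gives $(C\tau+D)^t(1,g\tau)=(1,\tau)\begin{pmatrix}D^t&B^t\\C^t&A^t\end{pmatrix}$, so $g$ acts by the inverse of the last matrix, $\begin{pmatrix}A&-B\\-C&D\end{pmatrix}$.) Since $\nu\ge3$, $\mathrm{Sp}(\nu)$ is torsion free, so $\Lambda$ acts freely. The map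
$$\mathrm{unif}:X^+\to\Lambda\backslash X^+=\mathfrak X(\mathbb C)$$
is the uniformization of a connected mixed Shimura variety, attached to the datum with group $\mathbb V\rtimes\mathrm{GSp}_{2g}$, $\mathbb V=\mathbb G_a^{2g}$. As $\Lambda$ lies in $P:=\mathbb V\rtimes\mathrm{Sp}_{2g}$, only $P$ is used below. $X^+$ is open in
$$X^\vee=\{(\mathcal L,u+\mathcal L):\ \mathcal L\subset\mathbb C^{2g}\ \text{Lagrangian},\ u\in\mathbb C^{2g}\}$$
via $(\tau,x)\mapsto(\ker(1,\tau),\,x+\ker(1,\tau))$. $P(\mathbb C)$ acts algebraically on $X^\vee$; the action of $P(\mathbb R)$ preserves $X^+$ and extends that of $\Lambda$. The set $\mathrm{Sym}_g(\mathbb C)\times\mathbb C^g\ni(\tau,z)$ is Zariski open in $X^\vee$ and contains $X^+$.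

Let $\mathfrak F_0$ be Siegel's fundamental domain for $\mathrm{Sp}_{2g}(\mathbb Z)$ and $\mathfrak F_\nu=\bigcup_lg_l\mathfrak F_0$ a finite union with $g_l\in\mathrm{Sp}_{2g}(\mathbb Z)$ and $\mathrm{Sp}(\nu)\mathfrak F_\nu=\mathbb H_g$. By [PS], $\mathrm{unif}$ restricted to $\mathfrak F_\nu\times[0,1)^{2g}$ is definable.

*Example (what [Ga] says in the smallest case).* Let $g=1$ and, for $v\in\mathbb R^2$, let $\tilde Z_v=\{(\tau,x):x=v\}$, which is the algebraic subset $z=v_1+\tau v_2$. If $v\in\mathbb Q^2$, its image is a torsion curve. If $v\notin\mathbb Q^2$, then $\tilde Z_v$ lies in $\mathrm{unif}^{-1}(\mathcal W)$ for no closed curve $\mathcal W$: otherwise $\mathrm{unif}^{-1}(\mathcal W)$ contains $g\tilde Z_v=\tilde Z_{gv}$ for $g\in\mathrm{Sp}(\nu)$. The unipotent matrices $\begin{pmatrix}1&\nu n\\0&1\end{pmatrix}$ move $v_1$ by $\nu nv_2$, and their transposes move $v_2$ by $\nu nv_1$; so if $v\notin\mathbb Q^2$, the orbit of $v$ modulo $\mathbb Z^2$ is infinite. Then $\mathcal W$ has infinitely many points in each fiber, hence contains all fibers. In Section 10 the same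 mechanism, in the form of a cocycle of the monodromy group, produces a rational vector $v$.

**Matrices of isogenies.** Write $A_0(\mathbb C)=\mathbb C^g/(1,\tau_0)\mathbb Z^{2g}$, compatibly with $\lambda_0$. If $s\in\Sigma$ and $\tau\in\mathfrak F_\nu$ lies over the image of $s$ in $\mathcal M$, an isogeny $\varphi:A_0\to\mathcal X_s=\mathbb C^g/(1,\tau)\mathbb Z^{2g}$ is given in real coordinates by $x\mapsto Mx$ with $M\in\mathrm{Mat}_{2g}(\mathbb Z)\cap\mathrm{GL}_{2g}(\mathbb Q)$ and $a(1,\tau_0)=(1,\tau)M$ for some $a\in\mathrm{GL}_g(\mathbb C)$. With $M^{-1}=\begin{pmatrix}a_1&a_2\\a_3&a_4\end{pmatrix}$ we get $(1,\tau)=a(1,\tau_0)M^{-1}=\big(a(a_1+\tau_0a_3),\,a(a_2+\tau_0a_4)\big)$, hence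
$$\tau=\tau(M):=(a_1+\tau_0a_3)^{-1}(a_2+\tau_0a_4).\tag{8.1}$$

**Lemma 8.2.** $\|M\|\le C|\varphi|^2$. Consequently, for each $\Delta_0$ only finitely many $s\in\Sigma$ have $\Delta_s\le\Delta_0$.

*Proof.* Passing from $\tau\in g_l\mathfrak F_0$ to $g_l^{-1}\tau$ multiplies $M$ by one of finitely many invertible integral matrices, so let $\tau=\tau'+i\tau''\in\mathfrak F_0$. The metric of the polarization is
$$h_\tau(x)=(x_1+\tau'x_2)^t(\tau'')^{-1}(x_1+\tau'x_2)+x_2^t\tau''x_2.$$
The homomorphism $\varphi^\dagger$ is adjoint to $\varphi$ for $h_{\tau_0}$ and $h_\tau$, so $|\varphi|=|\varphi^\dagger|$ is the Hilbert–Schmidt norm. For $0\ne v\in\mathbb Z^{2g}$ the vector $\varphi^\dagger v$ is nonzero and integral, so $c\le h_{\tau_0}(\varphi^\dagger v)\le|\varphi|^2h_\tau(v)$. For $v$ with $v_1=e_g$, $v_2=0$ this gives $((\tau'')^{-1})_{gg}\ge c|\varphi|^{-2}$. On $\mathfrak F_0$ the matrix $\tau''$ is Minkowski reduced, so $((\tau'')^{-1})_{gg}\le C/\tau''_{gg}$ and $\|\tau''\|\le C\tau''_{gg}$. Hence $\|\tau''\|\le C|\varphi|^2$.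

On $\mathfrak F_0$ also $\tau''\ge c$ and $\tau'$ is bounded. We claim $h_\tau(x)\ge c\|x\|^2/(1+\|\tau''\|)$. Fix a small $\epsilon>0$. If $\|x_2\|\ge\epsilon\|x_1\|$, the second summand of $h_\tau$ is at least $c\|x_2\|^2\ge c\|x\|^2$. Otherwise $\|x_1+\tau'x_2\|\ge\|x_1\|/2$, and the first summand is at least $c\|x\|^2/\|\tau''\|$. Since $|\varphi|\ge1$, it follows that $h_\tau(x)\ge c\|x\|^2/|\varphi|^2$, and
$$\|M\|^2\le C|\varphi|^2\sum_ih_\tau(Me_i)\le C|\varphi|^4\sum_ih_{\tau_0}(e_i)\le C|\varphi|^4.$$
If $\Delta_s\le\Delta_0$, then by Proposition 8.1 the integral matrix $M$ can be chosen in a finite set. Hence $\tau=\tau(M)$ lies in a finite set, and so does $s$, as $S\to\mathcal M$ is quasi-finite. $\square$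

## 9. Counting with $x_0$ as a real parameter

Let $\mathcal W$ be the Zariski closure of $f(V)$ in $\mathfrak X_{\mathbb C}$. It is irreducible. As $f$ is finite, $f(V)$ is closed in $\mathfrak X_{S_1}$, which is locally closed in $\mathfrak X$; so $\mathcal W\cap\mathfrak X_{S_1}=f(V)$. Put $\widetilde{\mathcal W}=\mathrm{unif}^{-1}(\mathcal W)$. Consider the definable family over $y\in[0,1]^{2g}$ with fibers
$$\mathcal Z_y=\Big\{(M,q,k;\tau,x):\ M\in\mathrm{GL}_{2g}(\mathbb R),\ \det(a_1+\tau_0a_3)\ne0,\ q>0,\ \tau=\tau(M)\in\mathfrak F_\nu,\ x\in[0,1)^{2g},\ qx=My-k,\ \mathrm{unif}(\tau,x)\in\mathcal W\Big\},$$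
where $q\in\mathbb R$, $k\in\mathbb R^{2g}$, $\pi_1=(M,q,k)$ and $\pi_2=(\tau,x)$.

For some $\Delta_0$ fixed below, let $\Theta$ be the set of $p\in V$ over some $s\in\Sigma$ with $p\in\Gamma_{\mathcal A_s}$, $f(p)\notin f(Z)$ and $\Delta_s\ge\Delta_0$. As $f$ is finite, $f(Z)$ is closed of dimension $<\dim f(V)$, so $V\cap f^{-1}(f(Z))$ is a proper closed subset of $V$. By Lemma 8.2 the condition $\Delta_s\ge\Delta_0$ removes only finitely many fibers. So $\Theta$ is dense in $V$.

**Proposition 9.1.** If $\Delta_0$ is large enough, then for every $p\in\Theta$ there are $\sigma\in\mathrm{Gal}(\bar K/K)$, a point $(\tau_*,x_*)\in X^+$ with $\mathrm{unif}(\tau_*,x_*)=f(\sigma p)$, and a maximal irreducible algebraic subset $\tilde Z$ of $X^+$ contained in $\widetilde{\mathcal W}$ with $(\tau_*,x_*)\in\tilde Z$ and $\dim\tilde Z\ge1$. The set $W:=\mathrm{unif}(\tilde Z)\subset\mathcal W$ is a closed irreducible algebraic subvariety of $\mathfrak X_{\mathbb C}$, $f(\sigma p)\in W$, $\dim W\ge1$, and $\tilde Z$ is an irreducible component of $\mathrm{unif}^{-1}(W)$.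

*Proof.* **Step 1: many integral points of small height.** Let $p\in\Theta$ lie over $s$. Choose $\varphi$ as in Proposition 8.1, and $q$, $x_0\in A_0(K)$ as in Proposition 7.5; this applies because $f(p)\notin f(Z)$ implies $p\notin Z$. Let $y\in[0,1)^{2g}$ be the real coordinates of $x_0$. Put $\Delta=\Delta_s$ and let $\sigma_1,\dots,\sigma_\Delta\in\mathrm{Gal}(\bar K/K)$ be such that the $\sigma_is$ are distinct. Choose $(\tau_i,x_i)\in\mathfrak F_\nu\times[0,1)^{2g}$ with $\mathrm{unif}(\tau_i,x_i)=f(\sigma_ip)$, and let $M_i$ be the matrix of $\varphi^{\sigma_i}:A_0\to\mathcal X_{\sigma_is}$ with respect to $\tau_i$. From $q\,j(\sigma_ip)=\varphi^{\sigma_i}(x_0)$ we get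
$$qx_i=M_iy-k_i\qquad\text{with}\ k_i\in\mathbb Z^{2g}.$$
Since $|\varphi^{\sigma_i}|=|\varphi|$, Proposition 8.1 and Lemma 8.2 give $\|M_i\|,\,q,\,\|k_i\|\le h:=C\Delta^\kappa$; these are integral data, so their heights are $\le h$. The same real parameter $y$ serves for all $i$, because $x_0$ is $K$-rational. No bound on the height of $x_0$ is needed, as the constant in [HP] is uniform in $y$.

**Step 2: a semialgebraic path.** The points $(M_i,q,k_i;\tau_i,x_i)$ lie in $\mathcal Z_y$; note $f(\sigma_ip)\in f(V)\subset\mathcal W$. The $\sigma_ip$ are distinct, so there are at least $\Delta/m_f$ distinct $\pi_2$-images. Take $\varepsilon=1/(2\kappa)$ in [HP]. Then $ch^\varepsilon\le C\Delta^{1/2}<\Delta/m_f$ if $\Delta\ge\Delta_0$ with $\Delta_0$ large, independently of $p$. So [HP] yields a path $\theta$. The path $\pi_2\circ\theta=(\tau(M),(My-k)/q)$ is continuous on $[0,1]$, semialgebraic, real analytic on $(0,1)$, non-constant, contained in $\widetilde{\mathcal W}$, and starts at some $(\tau_i,x_i)$. It is not constant on any subinterval, by analyticity. Put $\sigma=\sigma_i$ and $(\tau_*,x_*)=(\tau_i,x_i)$.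

**Step 3: complexification.** *We replace the real path by a complex algebraic set through the same point.* On a small subinterval of $(0,1)$ the complex coordinates $(\tau,z)$ of $\pi_2\circ\theta$ are real analytic functions, algebraic over $\mathbb C(t)$. They extend holomorphically to a connected neighborhood $\mathcal U$ of the subinterval in $\mathbb C$, with values in the open set $X^+$, and in $\widetilde{\mathcal W}$ by the identity theorem. Their image is Zariski dense in an irreducible algebraic curve $\mathscr K$: the closure is irreducible because $\mathcal U$ is connected, and it has dimension one because the coordinates generate a field of transcendence degree one over $\mathbb C$. By analyticity $\mathscr K$ contains $\pi_2\theta((0,1))$.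

The set $\mathscr K\cap X^+$ has countably many irreducible analytic components. By Baire's theorem there is one of them, $A'$, such that $\{t\in(0,1):\pi_2\theta(t)\in A'\}$ has non-empty interior. By analyticity $A'$ contains $\pi_2\theta((0,1))$: the set of $t$ near which the path lies in $A'$ is open, and it is closed in $(0,1)$, since local equations of $A'$ at a limit point vanish along the path on an interval, hence near the limit point. As $A'$ is closed in $X^+$, it contains $\pi_2\theta(0)=(\tau_*,x_*)$. The holomorphic extension maps $\mathcal U$ into $A'$ by the identity theorem, and it is not constant. So $A'\cap\widetilde{\mathcal W}$ contains a one-dimensional image; as $A'$ is irreducible of dimension one, $A'\subset\widetilde{\mathcal W}$.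

**Step 4: Ax–Lindemann.** Let $\tilde Z\supset A'$ be a maximal irreducible algebraic subset of $X^+$ contained in $\widetilde{\mathcal W}$. By [Ga], $W=\mathrm{unif}(\tilde Z)\subset\mathcal W$ is closed, irreducible and algebraic. It contains $f(\sigma p)$, and $\dim W=\dim\tilde Z\ge1$ because $\mathrm{unif}$ is a local isomorphism.

Finally $\mathrm{unif}^{-1}(W)=\Lambda\tilde Z$. Let $\tilde Z_1\supset\tilde Z$ be an irreducible component of it. It is covered by the countably many closed analytic sets $\lambda\tilde Z$, so by Baire $\tilde Z_1\subset\lambda\tilde Z$ for some $\lambda\in\Lambda$. By dimension $\tilde Z_1=\tilde Z$. $\square$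

## 10. Monodromy of $W$ and division of a section

Fix $p\in\Theta$ and $\sigma,\tilde Z,W,(\tau_*,x_*)$ as in Proposition 9.1. Since $f$ and $Z$ are defined over $K$, $f(\sigma p)=\sigma f(p)\notin f(Z)$. So
$$\text{every}\ p'\in V\ \text{with}\ f(p')=f(\sigma p)\ \text{lies outside}\ Z.\tag{10.1}$$

Let $W^\circ$ be the smooth locus of $W$ and $\tilde Z^\circ=\tilde Z\cap\mathrm{unif}^{-1}(W^\circ)$. It is connected, as an irreducible analytic space minus a proper analytic subset, and it is closed of full dimension in the manifold $\mathrm{unif}^{-1}(W^\circ)$; so it is a connected component of it. Hence $\tilde Z^\circ\to W^\circ$ is a connected covering with group $\Delta_W=\{\lambda\in\Lambda:\lambda\tilde Z=\tilde Z\}$, which is the image of $\pi_1(W^\circ)$ in $\Lambda=\pi_1(\mathfrak X(\mathbb C))$.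

Let $\mathbf N\subset P$ be the Zariski closure of $\Delta_W$ over $\mathbb Q$, and $\mathbf N_{\mathbb V}=\mathbf N\cap\mathbb V$, a $\mathbb Q$-linear subspace. Then
$$\mathbf N_{\mathbb V}(\mathbb R)\ \text{preserves}\ \tilde Z.\tag{10.2}$$
Indeed, let $\hat Z$ be the Zariski closure of $\tilde Z$ in $X^\vee$; then $\tilde Z$ is an irreducible component of $\hat Z\cap X^+$, because it is one of the intersection of $X^+$ with some algebraic set containing $\hat Z$. The stabilizer of $\hat Z$ in $P(\mathbb C)$ is algebraic and contains $\Delta_W$, so it contains $\mathbf N$. So $\mathbf N_{\mathbb V}(\mathbb R)$, which preserves $X^+$, permutes the irreducible components of $\hat Z\cap X^+$. Near a point of $\tilde Z$ on no other component, elements close to $1$ map an open piece of $\tilde Z$ into $\tilde Z$, so they preserve $\tilde Z$. These elements generate the connected group $\mathbf N_{\mathbb V}(\mathbb R)$.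

**Claim 10.1.** $\mathbf N_{\mathbb V}=0$.

*Proof.* *A unipotent part would put a translated abelian subvariety into $V$ through a point outside $Z$.* Suppose $\mathbf N_{\mathbb V}\ne0$, and let $\bar s\in S_1$ be the point below $f(\sigma p)$. As $(\tau_*,x_*)\in\tilde Z$, (10.2) shows that $f(\sigma p)$ plus the image of $\mathbf N_{\mathbb V}(\mathbb R)$ in $\mathfrak X_{\bar s}=\mathbb R^{2g}/\mathbb Z^{2g}$ lies in $W$. Let $H$ be the Zariski closure of that image. It is an algebraic subgroup, connected because the image is connected, so it is an abelian subvariety; it has positive dimension. We get $f(\sigma p)+H\subset W\cap\mathfrak X_{\bar s}\subset\mathcal W\cap\mathfrak X_{S_1}=f(V)$.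

As $f$ is finite, some irreducible component $U$ of $V\cap f^{-1}(f(\sigma p)+H)$ maps onto $f(\sigma p)+H$. Since $f^{-1}(\mathfrak X_{\bar s})$ is a finite disjoint union of fibers of $\mathcal A$, $U$ lies in one fiber $\mathcal A_{s''}$. Pick $p'\in U$ with $f(p')=f(\sigma p)$. Then $U-p'$ contains $0$, is irreducible, closed, of dimension $\dim H$, and is contained in $j_{s''}^{-1}(H)$. The components of this group are disjoint translates of $H':=(j_{s''}^{-1}H)^0$, and they have dimension $\dim H$. So $U=p'+H'\subset V$ with $H'\ne0$. But $p'\notin Z$ by (10.1), contradicting Lemma 6.1. $\square$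

**Claim 10.2.** $W$ dominates $S_1$, that is, the image of $W\cap\mathfrak X_{S_1}$ is dense in $S_1$.

*Proof.* *Otherwise $W$ would be a positive-dimensional subvariety of an abelian variety with trivial fundamental group image.* If the claim fails, $W\subset\mathfrak X_{\bar s}$ for one $\bar s\in S_1$. Then $\tilde Z$, being connected, lies over one $\tau\in\mathbb H_g$. The $\mathrm{Sp}$-part of an element of $\Delta_W$ lies in $\mathrm{Sp}(\nu)$ and fixes $\tau$, so it is trivial. Hence $\mathbf N\subset\mathbb V$, $\mathbf N=\mathbf N_{\mathbb V}=0$ by Claim 10.1, and $\Delta_W=1$. Let $W^r\to W$ be a resolution that is an isomorphism over $W^\circ$. By (F5), $\pi_1(W^\circ)\to\pi_1(W^r)$ is surjective, and $\pi_1(\mathfrak X_{\bar s})=\mathbb Z^{2g}\to\Lambda$ is injective; so $\pi_1(W^r)\to\pi_1(\mathfrak X_{\bar s})$ is trivial. The map $W^r\to\mathfrak X_{\bar s}$ lifts to $\mathbb C^g$ and is constant by compactness, contradicting $\dim W\ge1$. $\square$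

**Claim 10.3.** There are a point $\tilde p\in V(\bar K)$ with $f(\tilde p)=f(\sigma p)$ and an irreducible closed curve $W'\subset V$ defined over $\bar K$, dominating $S$, with $\tilde p\in W'$, such that $\beta j$ is constant on $W'$ and $m\,\chi j=0$ on $W'$ for some $m\ge1$.

*Proof.* **Step 1: choice of $W'$.** The map $V\cap f^{-1}(W)\to W\cap\mathfrak X_{S_1}$ is finite and surjective, and its target is non-empty and open in $W$, hence irreducible. So a component $W'$ of the source surjects. It dominates $S_1$ by Claim 10.2, hence $S$. Pick $\tilde p\in W'$ over $f(\sigma p)$; it is a $\bar K$-point, because $f(\sigma p)$ is one and $f$ is finite.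

**Step 2: monodromy.** *We show that, on a subgroup of finite index, $\Delta_W$ fixes a rational vector.* Shrink $W^\circ$ so that it lies over $S_1$; by (F5) this does not change the image of $\pi_1(W^\circ)$. The image of $\pi_1(W^\circ)\to\pi_1(S_1)$ has finite index: take an irreducible locally closed curve in $W^\circ$ dominating $S_1$ and shrink it to a smooth curve finite étale over a non-empty open $S_1'\subset S_1$; its $\pi_1$ has finite index in $\pi_1(S_1')$, and $\pi_1(S_1')\to\pi_1(S_1)$ is surjective. So the image of $\Delta_W$ in $\mathrm{Sp}_{2g}$ has finite index in the monodromy group of $\mathfrak X_{S_1}$, and the Zariski closures of both have the same identity component $G$, which is semisimple by [De].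

By Claim 10.1, $\mathbf N\to\mathrm{Sp}_{2g}$ is injective, hence a closed immersion, so $\mathbf N^0$ maps isomorphically onto $G$. Hence $\mathbf N^0=\{(g,\mathfrak c(g)):g\in G\}$ with an algebraic $1$-cocycle $\mathfrak c:G\to\mathbb V$ over $\mathbb Q$. By complete reducibility $H^1(G,\mathbb V)=0$, so there is $v\in\mathbb Q^{2g}$ with $\mathfrak c(g)=v-gv$. Thus all elements of $\Delta_1=\Delta_W\cap\mathbf N^0(\mathbb Q)$, a subgroup of finite index in $\Delta_W$, have the form $(g,v-gv)$. Let $m\ge1$ with $mv\in\mathbb Z^{2g}$.

**Step 3: a multiple of the tautological section is divisible by every $n$.** Let $W_{\Delta_1}=\Delta_1\backslash\tilde Z^\circ\to W^\circ$ be the finite étale cover attached to $\Delta_1$ (with $\tilde Z^\circ$ over the shrunken $W^\circ$), and $W'^\circ\subset W'$ a smooth non-empty open subset mapping into $W^\circ$. Let $W_1$ be a connected component of $W'^\circ\times_{W^\circ}W_{\Delta_1}$. It is smooth, connected, algebraic, and finite étale and surjective over $W'^\circ$. Let $\omega:W_1\to W'\xrightarrow{\,j\,}\mathcal X$, viewed as a section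 of $\mathcal X\times_SW_1=\mathfrak X\times_{\mathcal M}W_1$.

On the universal cover of $W_1$ the map to $W_{\Delta_1}$ lifts to $u\mapsto(\tau(u),x(u))\in\tilde Z^\circ$ with $x(\varpi u)=gx(u)+v-gv$ for $\varpi\in\pi_1(W_1)$ mapping to $(g,v-gv)\in\Delta_1$. Put $x'=mx-mv$. Then
$$x'(\varpi u)=mgx(u)+mv-mgv-mv=gx'(u),$$
$x'$ lifts $m\omega$ because $mv\in\mathbb Z^{2g}$, and $(1,\tau)x'=m(1,\tau)x-m(1,\tau)v$ is holomorphic in $u$. As $(1,g\tau)\,g$ is a left $\mathrm{GL}_g(\mathbb C)$-multiple of $(1,\tau)$, this function defines a holomorphic section $\eta$ of $\mathrm{Lie}(\mathcal X_{W_1}/W_1)$ with $\exp\eta=m\omega$. For every $n\ge1$, $\omega_n=\exp(\eta/n)$ is a holomorphic section with $n\omega_n=m\omega$. Its image is a connected component of the finite étale cover $[n]^{-1}(m\omega(W_1))$ of $W_1$, so it is algebraic. Hence $m\omega$ is divisible by every $n$ in $\mathcal X(L)$, $L=\mathbb C(W_1)$.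

**Step 4: Lang–Néron.** As $W_1$ dominates $S$, $L\supset\mathbb C(S)$. By [LN] and Lemma 5.2, $\mathcal C(L)$ is finitely generated, so $\chi(m\omega)\in\bigcap_nn\,\mathcal C(L)=0$ and $m\,\chi(\omega)=0$. By [LN], $B(L)/B(\mathbb C)$ is finitely generated, so likewise $m\beta(\omega)\in B(\mathbb C)$ is constant; then $\beta(\omega)$ takes values in a finite set, and it is constant as $W_1$ is connected. Since $W_1\to W'$ is dominant, $\beta j$ is constant on $W'$, equal to $b:=\beta j(\tilde p)\in B(\bar K)$, and $m\,\chi j=0$ on $W'$.

**Step 5: $W'$ is a curve over $\bar K$.** As $(\beta j,\chi j)$ has finite kernel, $\{\beta j=b,\ m\,\chi j=0\}$ is a closed subset of $\mathcal A$, finite over $S$ and defined over $\bar K$. It contains $W'$, which is closed, irreducible and dominates $S$. So $W'$ is one of its irreducible components: a curve defined over $\bar K$. $\square$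

All of $V,f,\beta,\chi,j,B$ are defined over $K$. Applying $\sigma^{-1}$ to $\tilde p$ and $W'$ we obtain:

**Proposition 10.4.** For every $p\in\Theta$ there are $p_*\in V(\bar K)$ with $f(p_*)=f(p)$ and an irreducible closed curve $W_*\subset V$ through $p_*$, dominating $S$, with $\beta j$ constant on $W_*$ and $\chi j$ torsion on $W_*$.

Let $\Theta_*$ be the set of these $p_*$. It is dense in $V$: the image of its closure under the finite map $f$ is closed and contains the dense subset $f(\Theta_*)=f(\Theta)$ of $f(V)$, so the closure has dimension $\dim V$.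

## 11. Bounded torsion, the constant part, and the end of the proof of Proposition 5.1

**Step 1: $\chi j(V)$ is a torsion multisection.** *The order of the torsion in Proposition 10.4 may a priori depend on $p$; homotheties bound it.* Let $p\in\Theta$ over $s$, $\varphi$ as in Section 9, $p_*$ over $s_*$, and $\bar s\in S_1$ the common image of $s$ and $s_*$. On fibers $f$ is a homomorphism, so $f(n_1p_*)=n_1f(p_*)=n_1f(p)=f(n_1p)$, and by Proposition 7.4 this point is fixed by $G_\varphi$. So $G_\varphi$ permutes the at most $m_f$ points of $f^{-1}(f(n_1p))$, and a subgroup $U\subset G_\varphi$ of index $\le m_f$ fixes $n_1p_*$, hence also $s_*$. The identifications $\mathcal X_{s_*}=\mathfrak X_{\bar s}=\mathcal X_s$ are $U$-equivariant, so by Lemma 7.2(b) $U$ acts through $a$ on the torsion of $\mathcal X_{s_*}$, and hence on that of its quotient $\mathcal C_{s_*}$. As $[G_{\hom}:U]\le n_0m_f$, Observation 7.3 gives $a(U)\supset(\hat{\mathbb Z}^*)^{c_0(n_0m_f)!}$. The torsion point $n_1\chi j(p_*)$ is fixed by $U$, so it is killed by $e_3=e(c_0(n_0m_f)!)$. Hence $\chi j(p_*)\in\mathcal C[n_2]$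 with $n_2=n_1e_3$, for all $p_*\in\Theta_*$. By density $\chi j(V)\subset\mathcal C[n_2]$. As $\chi j$ is proper, $\Upsilon:=\chi j(V)$ is closed and irreducible and dominates $S$; so it is an irreducible component of $\mathcal C[n_2]$, finite étale over $S$.

**Step 2: the image of $V$ is a product.** Let $V_0$ be the closure of $\beta j(V)$ in $B$. For $p_*\in\Theta_*$ with $b=\beta j(p_*)$, the curve $W_*$ maps onto $\{b\}\times\Upsilon$ under $(\beta j,\chi j)$, since $\chi j(W_*)$ is closed in the curve $\Upsilon$ and dominates $S$. The points $b$ are dense in $V_0$, because $\Theta_*$ is dense in $V$, and $(\beta j,\chi j)(V)$ is closed. So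
$$(\beta j,\chi j)(V)=V_0\times\Upsilon\subset B\times\mathcal C.\tag{11.1}$$

**Step 3: $V_0$ is a coset.** *Here Mordell–Lang enters.* We have $b\in\Gamma_B$: if $Np=\sum\psi_i(\gamma_i)$, then under $\mathcal X_{s_*}=\mathcal X_s$ we have $Nj(p_*)=Nj(p)=\sum j\psi_i(\gamma_i)$, so $Nb=\sum(\beta_{s_*}j\psi_i)(\gamma_i)$ with $\beta_{s_*}j\psi_i\in\mathrm{Hom}(A_0,B)$. So $V_0\cap\Gamma_B$ is dense in the irreducible variety $V_0$, and by [ML] $V_0=b_0+B_0$ with an abelian subvariety $B_0$ and some $b_0\in V_0\cap\Gamma_B$.

**Step 4: conclusion.** Over $F=\overline{\bar K(S)}$ let $\mathcal G=(\beta j,\chi j):\mathcal A_\xi\to B\times\mathcal C_\xi$; it has finite kernel. As $V_\xi$ is geometrically irreducible, (11.1) gives $\mathcal G(V_\xi)=(b_0+B_0)\times\{t_\xi\}$ with one torsion point $t_\xi$, and $\dim V_\xi=\dim B_0$. Choose $l\in V_\xi$ with $\mathcal G(l)=(b_0,t_\xi)$. Then $V_\xi\subset l+\mathcal G^{-1}(B_0\times0)$. As $V_\xi-l$ is irreducible, closed, contains $0$ and has the dimension of the components of this group, $V_\xi=l+D$ with $D=\mathcal G^{-1}(B_0\times0)^0$.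

By (F2) choose $\mathcal G':B\times\mathcal C_\xi\to\mathcal A_\xi$ with $\mathcal G'\mathcal G=[n]$, $n\ge1$. Then $nl=\mathcal G'(b_0,0)+\mathcal G'(0,t_\xi)$, and $\mathcal G'|_B=\mathrm{Tr}\circ h$ with $h:B\to T$ over $\bar K$. Choose $b''\in T(\bar K)$ with $nb''=h(b_0)$. As $h(b_0)\in\Gamma_T$ and $\Gamma_T$ is closed under division, $b''\in\Gamma_T$. Finally $n(l-\mathrm{Tr}(b''))=\mathcal G'(0,t_\xi)$ is torsion. So $V_\xi=l+D$ with $l\in(\mathcal A_\xi)_{\mathrm{tors}}+\mathrm{Tr}(\Gamma_T)$. This proves Proposition 5.1, and with Section 5 it proves Theorem 1 and the direction "$\Rightarrow$" of Theorem 2(a). $\blacksquare$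

## 12. Density on families of cosets: the rest of Theorem 2

In this section $\mathcal A\to\mathcal S$ and $\mathcal V$ are again the originally given objects.

**Proof of (a), "$\Leftarrow$".** Suppose (i⁺): $\mathcal V=p+D$ with $p\in\Gamma_{\mathcal A_s}$. Then $p+D_{\mathrm{tors}}\subset\Gamma_{\mathcal A_s}$ is dense in $\mathcal V$.

Suppose (ii⁺). Let $l+D$ be a component of $\mathcal V_\xi$, $l=t+\mathrm{Tr}(b)$ with $t$ torsion and $b\in\Gamma_T$. Over a suitable $S'\to\mathcal S$, finite étale onto a non-empty open subset, $D$, $t$ and $\mathrm{Tr}:T\times S'\to\mathcal A_{S'}$ are defined. For $s'\in S'$ over $s\in\Sigma$, $l_{s'}=t(s')+\mathrm{Tr}_{s'}(b)\in\Gamma_{\mathcal A_s}$, since $\mathrm{Tr}_{s'}:T\to\mathcal A_s$ is a homomorphism. So $l_{s'}+D_{s',\mathrm{tors}}\subset\Gamma_{\mathcal A_s}$ is dense in $l_{s'}+D_{s'}$, whose image lies in $\mathcal V_s$. As $\Sigma$ is infinite, the closure of the union over these $s'$ contains infinitely many fibers of the irreducible variety $l+D$ over $S'$, which has irreducible fibers of dimension $\dim D$. So the union is dense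 in it, and this variety dominates $\mathcal V$.

**Proof of (b), "$\Rightarrow$".** By Theorem 1, (i) or (ii) holds. In case (ii), density and $\pi(\mathcal V)=\mathcal S$ make $\pi(\mathcal A_\Gamma\cap\mathcal V)$ dense in $\mathcal S$, hence infinite.

**Proof of (b), "$\Leftarrow$".** For an isogeny $\varphi:A_0\to\mathcal A_s$, $\varphi(\Gamma)$ is a group that contains $\mathcal A_{s,\mathrm{tors}}$. In case (i), $\mathcal V=p+D$ with $p\in\varphi(\Gamma)$ for some $\varphi$, so $p+D_{\mathrm{tors}}\subset\varphi(\Gamma)$ is dense in $\mathcal V$.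

In case (ii) with $\pi(\mathcal A_\Gamma\cap\mathcal V)$ infinite: after a cover $S'$ as above over which all components of $\mathcal V_\xi$ are defined, and after removing finitely many points, $\mathcal V_s$ is a union of specializations of these components. So for all but finitely many $s$ it is a union of cosets of dimension $\dim\mathcal V_\xi=\dim\mathcal V-1$. If $p\in\mathcal V_s\cap\varphi(\Gamma)$ lies on such a coset, the coset is $p+D'$ with an abelian subvariety $D'$, and $p+D'_{\mathrm{tors}}\subset\mathcal V\cap\varphi(\Gamma)$ is dense in it. So the closure of $\mathcal A_\Gamma\cap\mathcal V$ contains irreducible sets of dimension $\dim\mathcal V-1$ in infinitely many fibers. One component of the closure contains infinitely many of them; it therefore dominates $\mathcal S$ and has dimension $\dim\mathcal V$, so it equals $\mathcal V$.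

**Proof of (c).** Let $s\in\Sigma$, $p\in\Gamma_{\mathcal A_s}$, $Np=\sum\psi_i(\gamma_i)$, and let $\varphi:A_0\to\mathcal A_s$ be an isogeny of degree $d$ with $\varphi\hat\varphi=[d]$. Then $dNp=\varphi(\gamma')$ with $\gamma'=\sum\hat\varphi\psi_i(\gamma_i)$. As $\hat\varphi\psi_i\in\mathrm{End}(A_0)$, the hypothesis $\mathrm{End}(A_0)\Gamma\subseteq\Gamma$ and the fact that $\Gamma$ is a group give $\gamma'\in\Gamma$. Choose $\gamma$ with $dN\gamma=\gamma'$; then $\gamma\in\Gamma$. Now $dN(p-\varphi(\gamma))=0$, so $p-\varphi(\gamma)$ is torsion, equal to $\varphi(t)$ with $t\in A_{0,\mathrm{tors}}\subset\Gamma$. Hence $p=\varphi(\gamma+t)\in\mathcal A_\Gamma$. $\blacksquare$
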